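\title{A counterexample for the secretary problem on an unknown poset with $k$ maximal elements}

\begin{abstract}
The elements of an unknown poset with $n$ elements and $k$ maximal elements are presented in uniformly random order, and an interviewer who knows only $n$ and $k$ must stop at a maximal element. Garrod and Morris conjectured that for $k\ge 2$ success probability $k^{-1/(k-1)}$ can always be guaranteed. We show that this fails for every $k\ge 10^8$ and all large $n$, by a margin that does not tend to zero as $n\to\infty$. We also give a strategy that succeeds on every such poset with probability at least $\beta_k=\max_{u>0}e^{-u}\bigl((1+u/k)^k-1\bigr)$, where $\beta_1=1/e$, $\beta_2>0.469$, and $\beta_k$ increases to $1$.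
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $P$ be a finite poset with $n$ elements, exactly $k$ of which are maximal, $n\ge k\ge1$. The elements of $P$ are presented to an interviewer one at a time, in uniformly random order. After each presentation the interviewer knows the poset induced on the elements presented so far, and must either accept the element just presented, which ends the process, or reject it forever. The interviewer \emph{succeeds} if the accepted element is maximal in $P$, and fails otherwise. Apart from $n$ and $k$ the interviewer knows nothing about $P$. Thus a \emph{strategy} for $(n,k)$ bases its decisions on $n$, $k$, the sequence of induced posets seen so far, and independent internal randomness; its success probability on $P$ is taken over the order of presentation and the internal randomness. When $P$ is known to be a chain this is the classical secretary problem. Here one strategy has to serve all posets with parameters $n$ and $k$, and we ask which success probability can be guaranteed.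

More maximal elements should make the task easier; if $k=n$, the poset is an antichain and every choice succeeds. To measure how much easier, put
\[
p_k=k^{-1/(k-1)}\qquad(k\ge2).
\]
Then $p_2=\frac12$ and $p_k\to1$, and since $\frac{\ln k}{k-1}\to1$ as $k\to1$, the value $1/e$ is the natural continuation of $p_k$ to $k=1$. Recall that the \emph{width} of a poset is the largest size of an antichain in it; a poset with $k$ maximal elements has width at least $k$. The following is known \cite{GM}.
\begin{enumerate}
\item[(i)] For all $n\ge k\ge1$ some strategy succeeds with probability at least $1/e$ on every poset with $n$ elements and $k$ maximal elements.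
\item[(ii)] For all $n\ge k\ge2$ some strategy succeeds with probability at least $p_k$ on every poset with $n$ elements, $k$ maximal elements and width $k$.
\item[(iii)] For fixed $k\ge2$ there is no constant $c>p_k$ such that for every $n\ge k$ some strategy succeeds with probability at least $c$ on every poset with $n$ elements and $k$ maximal elements.
\end{enumerate}
So $p_k$ cannot be beaten, and it is attained when the width is as small as possible. It is natural to guess that the condition on the width can be dropped.

\begin{quote}
\textbf{Conjecture} (Garrod and Morris \cite{GM}). \emph{For all $n\ge k\ge2$ there is a strategy that succeeds with probability at least $p_k$ on every poset with $n$ elements and exactly $k$ maximal elements.}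
\end{quote}

We show that the conjecture is false.

\begin{theorem}\label{thm:neg}
For every $k\ge10^8$ there are $c<p_k$ and $n_0$ such that for every $n\ge n_0$ no strategy succeeds with probability at least $c$ on every poset with $n$ elements and exactly $k$ maximal elements. Hence the conjecture fails for every $k\ge10^8$.
\end{theorem}

The bound $1/e$ can nevertheless be improved for every $k\ge2$.

\begin{theorem}\label{thm:pos}
For all $n\ge k\ge1$ there is a strategy that succeeds, on every poset with $n$ elements and $k$ maximal elements, with probability at least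
\[
\beta_k=\max_{u>0}\,e^{-u}\Bigl(\Bigl(1+\frac uk\Bigr)^k-1\Bigr).
\]
Here $\beta_1=1/e$, $\beta_k$ is strictly increasing in $k$, $\beta_2>0.469$, and $\beta_k\ge1-\frac{(\ln k)^2}{2k}-\frac1k$.
\end{theorem}

For fixed $k\ge2$ the best constant that can be guaranteed for all $n$ therefore lies between $\beta_k$ and $p_k$, and it is strictly smaller than $p_k$ when $k\ge10^8$. We do not determine it, and we do not decide the conjectured inequality for $2\le k<10^8$.

Section~\ref{sec:chains} explains where $p_k$ comes from. Section~\ref{sec:posets} defines the posets behind Theorem~\ref{thm:neg} and shows, on the two smallest members of the family, why they are hard. Sections~\ref{sec:prior}--\ref{sec:sign} contain the proof of Theorem~\ref{thm:neg}. The proof of Theorem~\ref{thm:pos}, in Section~\ref{sec:pos}, is short and needs only the first paragraph of Section~\ref{sec:chains}. The results (i)--(iii) are not used in the proofs.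

\section{Long chains and the constant $p_k$}\label{sec:chains}

We give the elements independent arrival times, uniform in $[0,1]$, and present them in order of arrival. The order is then uniformly random and independent of the set of times, so a strategy that looks at the times is a strategy with internal randomness: it can generate $n$ uniform variables, sort them, and attach them to the presentations. Null events, such as coinciding times, are ignored. The \emph{top} of a chain is its largest element, and a \emph{record} of a chain is an arrival that exceeds all earlier arrivals of that chain. We write $y^+=\max(y,0)$.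

A very long chain is well described by an \emph{infinite chain} $z_1>z_2>z_3>\cdots$ with independent uniform arrival times. Let $0<t<v\le1$, and let $z_j$ be the largest element that has arrived by time $v$. There is no record in $(t,v]$ exactly when $z_j$ arrives by time $t$, and given $j$ its arrival time is uniform on $[0,v]$. Hence an infinite chain has no record in $(t,v]$ with probability $t/v$. Now take $m$ disjoint infinite chains and the \emph{threshold rule}: accept the first record after time $t$. It accepts the top of a given chain, arriving at time $v>t$, if neither the rest of that chain, which is again an infinite chain, nor any of the other $m-1$ chains has a record in $(t,v)$. So the rule succeeds with probability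
\begin{equation}\label{eq:Vdef}
V_m(t)=m\int_t^1\Bigl(\frac tv\Bigr)^m\,dv=\frac m{m-1}\,(t-t^m)\qquad(m\ge2),
\end{equation}
and $V_1(t)=t\ln\frac1t$, whose maximum is $1/e$. For $m=k\ge2$ the derivative $\frac k{k-1}(1-kt^{k-1})$ vanishes at $t=p_k$, where $V_k(p_k)=\frac k{k-1}p_k(1-\frac1k)=p_k$. So $p_k$ is both the best threshold for $k$ infinite chains and the success probability that it gives. Since $t-V_m=\frac{t(mt^{m-1}-1)}{m-1}$, we have
\begin{equation}\label{eq:Vode}
V_m'=-\frac mt\,(t-V_m).
\end{equation}
This equation has a simple reading: records of an infinite chain come at rate $1/t$, a record at time $t$ is the top with probability $t$, and accepting it replaces the prospect $V_m$ by $t$. Infinite chains serve only as a guide; the proofs use finite chains.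

From now until the end of Section~\ref{sec:sign} we fix $k\ge10^8$ and write
\[
p=p_k,\qquad s=1-p,\qquad L=\ln\frac1p=\frac{\ln k}{k-1},\qquad \mu=ks,
\]
\[
V=V_k,\qquad W=V_{k-1},\qquad \gamma(t)=kt^{k-1}=(t/p)^{k-1}.
\]
The last equality holds because $kp^{k-1}=1$. All the action takes place in the short interval $[p,1]$ of length $s=\mu/k$, on which $\gamma$ grows from $1$ to $k$.

\begin{lemma}\label{lem:elem}
We have $s\le L<10^{-6}$ and $\mu\ge18.4$. For $t\in[p,1]$,
\begin{enumerate}
\item[(a)] $V(p)=p$ and $t-V(t)=\dfrac{t(\gamma(t)-1)}{k-1}\ge t-p$;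
\item[(b)] $0\le V(t)-W(t)\le\dfrac{\gamma(t)(1-t)}{k-1}$, and so $0\le W(t)\le V(t)\le t$;
\item[(c)] $p-W(p)=\dfrac{s-1/k}{k-2}\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The function $\frac{\ln k}{k-1}$ is decreasing and is below $2\cdot10^{-7}$ at $k=10^8$. From $L-L^2/2\le1-e^{-L}\le L$ we get $s\le L$ and $\mu\ge0.999\ln k\ge0.999\cdot18.42>18.4$.

(a) The two identities were shown above, and Bernoulli's inequality $\gamma(t)\ge1+(k-1)\frac{t-p}p$ gives $t-V\ge\frac tp(t-p)\ge t-p$.

(b) Since $\frac{k-1}{k-2}-\frac k{k-1}=\frac1{(k-1)(k-2)}$,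
\[
V-W=-\frac{t-t^{k-1}}{(k-1)(k-2)}+\frac{\gamma(t)(1-t)}{k-1}.
\]
The first term is at most $0$. It is at least $-\frac{1-t}{k-1}$, because $t-t^{k-1}\le1-t^{k-2}\le(k-2)(1-t)$, and $\gamma\ge1$.

(c) We have $W(p)=\frac{k-1}{k-2}(p-\frac1k)$, so $(k-2)(p-W(p))=-p+\frac{k-1}k=s-\frac1k$, which is positive as $\mu>1$.
\end{proof}

\section{The posets and the dilemma they pose}\label{sec:posets}

Let $M,N,\ell\ge1$ and $b\ge0$ be integers. The poset $P_{\ell,b}$ (Figure~\ref{fig:poset}) consists of
\begin{itemize}
\item chains $E_1,\dots,E_{k-1}$ and $D_1,\dots,D_M$, each of size $N$;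
\item a chain $C$ of size $\ell$, all of whose elements lie above all elements of all $D_i$;
\item a chain $B$ of size $b$, all of whose elements lie below all other elements;
\end{itemize}
with no other relations. Its maximal elements are the tops of $E_1,\dots,E_{k-1}$ and of $C$, exactly $k$ in number. For $Y>\ell$ put $P_\ell=P_{\ell,Y-\ell}$. The number of elements of $P_\ell$ is $n=(k-1+M)N+Y$, which does not depend on $\ell$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[very thick] (3,0)--(3,1) (0,2)--(0,3.5) (2,2)--(2,3.5) (4,2)--(4,3.5) (6,2)--(6,3.5) (5,4.3)--(5,5.2);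
\draw (3,1)--(0,2) (3,1)--(2,2) (3,1)--(4,2) (3,1)--(6,2) (4,3.5)--(5,4.3) (6,3.5)--(5,4.3);
\fill (0,3.5) circle (3pt) (2,3.5) circle (3pt) (5,5.2) circle (3pt);
\node at (1,3.1) {$\cdots$};
\node at (5,3.1) {$\cdots$};
\node[left] at (0,2.6) {$E_1$};
\node[right] at (2,2.6) {$E_{k-1}$};
\node[right] at (4,2.4) {$D_1$};
\node[right] at (6,2.6) {$D_M$};
\node[right] at (5,4.8) {$C$};
\node[right] at (3,0.4) {$B$};
\end{tikzpicture}
\caption{The poset $P_{\ell,b}$. Thick segments are chains, of sizes $|E_j|=|D_i|=N$, $|C|=\ell$, $|B|=b$; thin segments join the top of one chain to the bottom of a chain above it. The $k$ dots are the maximal elements.}\label{fig:poset}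
\end{figure}

Each part has one task. The chains $D_i$ are decoys: until the time $\sigma$ at which the first element of $C$ arrives, they cannot be told from the chains $E_j$, so for large $M$ it is hopeless to accept before $\sigma$. They cannot be spared, for $P_\ell$ has width $k-1+M$, and for $M=1$ result (ii) applies. The chain $C$ is short and of unknown length, so its first element may or may not be its top. The chain $B$ keeps $n$ from revealing $\ell$.

\begin{example}\label{ex:dilemma}
Let $M,N\to\infty$ informally: in the game $G_\ell$ there are $k-1$ infinite chains $E_j$ and a chain $C$ of size $\ell$, and nothing may be accepted before $\sigma$. For $t_0\in[p,1]$ let $R_{t_0}$ be a rule that accepts the first record of any chain at a time $\ge\max(p,\sigma)$, except when $p<\sigma<t_0$, in which case it rejects the first element of $C$ and continues in an arbitrary way. We show that every such rule has success probability below $p$ on $G_1$ or on $G_2$.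

\emph{The plain threshold rule $R_p$ does well on $G_1$.} If $\sigma<p$, the top of $C$ is lost and the rule succeeds with probability $W(p)$; if $\sigma>p$, it accepts the top of $C$. The success probability is $pW(p)+s=p+s^2-p(p-W(p))$, and by Lemma~\ref{lem:elem}(c) the surplus over $p$ is at least $s^2-\frac s{k-2}>0$ and at most $s^2$.

\emph{It does badly on $G_2$.} Let $y$ and $z$ be the arrival times of the top and the bottom of $C$. If $y<p$, the rule succeeds with probability $W(p)\le p$. If $y,z>p$, which has probability $s^2$, it accepts the first of the two and succeeds with probability only $\frac12$. If $z<p<y$, it succeeds with probability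
\[
\int_p^y(k-1)\Bigl(\frac pv\Bigr)^{k-1}dv+\Bigl(\frac py\Bigr)^{k-1}=W(p)+\Bigl(\frac py\Bigr)^{k-1}(1-W(y)),
\]
by \eqref{eq:Vdef}. Here $1-W(y)\le s+(y-W(y))\le s+\frac{k-1}{k-2}y^{k-1}$, so the last term is at most $s(p/y)^{k-1}+\frac1{k-2}$, and its integral over $y\in[p,1]$ is at most $\frac{sW(p)}{k-1}+\frac s{k-2}\le\frac{2s}{k-2}$. The three cases have probabilities $p$, $s^2$, $ps$, so the success probability is at most
\[
p-\Bigl(p-\frac12\Bigr)s^2+\frac{2s}{k-2}\le p-\frac sk\,(0.499\mu-2.001).
\]

\emph{The repair is too expensive.} On $G_1$, after rejecting the only element of $C$ at time $t$, the interviewer fails if all tops of the $E_j$ have already come, which has probability $t^{k-1}$. So $R_{t_0}$ succeeds on $G_1$ with probability at most $p+s^2-\int_p^{t_0}t^{k-1}dt$. If this is at least $p$, then $(t_0/p)^k-1\le ks^2/p^k=\mu^2/p$, and $t_0-p\le\ln\frac{t_0}p\le\frac1k\ln(1+\mu^2/p)$. On $G_2$ the rule $R_{t_0}$ can improve on $R_p$ only when $p<z<t_0$ and $y>z$, an event of probability at most $s(t_0-p)$. So its success probability on $G_2$ is at most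
\[
p-\frac sk\Bigl(0.499\mu-2.001-\ln\Bigl(1+\frac{\mu^2}{0.999}\Bigr)\Bigr).
\]
The bracket exceeds $9.18-2.001-5.83>0$ at $\mu=18.4$, and its derivative in $\mu$ is at least $0.499-2/\mu>0$.
\end{example}

The example contains the mechanism. The damage on $G_2$ is spread over the interval $[p,1]$, of length $\mu/k$, but because $t^{k-1}$ grows so fast it can be repaired only in a window of length of order $(\ln\mu)/k$. Since $\mu$ is about $\ln k$, the inequality between $\mu$ and $\ln\mu$ with the constants of the proof is what makes $k$ large.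

The proof must deal with all strategies and finite chains. A strategy that succeeds with probability at least $c$ on each $P_\ell$ does so when $\ell$ is random. In Section~\ref{sec:prior} we choose a law of $\ell$ under which the interviewer's knowledge after $\sigma$ reduces to the time and one of two states. In Section~\ref{sec:super} we construct upper bounds for the chance of success from each state, in Section~\ref{sec:bound} we add up the cases, and in Section~\ref{sec:sign} we show that the average falls below $p$.

\section{A prior on the length of $C$}\label{sec:prior}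

\subsection{The weights}
Fix $\varepsilon=\frac1{10}$, let $\eta\in(0,\varepsilon)$ be small, and put $q=1-\eta$. The weights are
\[
\lambda_1=\varepsilon,\qquad\lambda_\ell=q^{\ell-1}\ \ (\ell\ge2),\qquad\Lambda=\sum_{\ell\ge1}\lambda_\ell<\infty .
\]
Geometric weights are chosen because they make $C$ look like an infinite chain (Lemma~\ref{lem:rates}); the weight of $\ell=1$, where the interviewer has a surplus, is cut from $1$ to $\varepsilon$. Put
\[
\tau=\tau(t)=1-q(1-t)=\eta+qt=t+\eta(1-t)\in[t,1],
\]
\[
w(t)=\sum_\ell\lambda_\ell\,\ell(1-t)^{\ell-1}=\tau^{-2}-(1-\varepsilon),\qquad r(t)=\sum_\ell\lambda_\ell(1-t)^{\ell-1}=\tau^{-1}-(1-\varepsilon).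
\]
Then $w,r\ge\varepsilon$, $\tau'=q$, $w'=-2q\tau^{-3}$, and $\int_0^1w\,dt=\Lambda$. Given $\ell$, the time $\sigma$ has density $\ell(1-t)^{\ell-1}$, and the first element of $C$ is the top with probability $1/\ell$. So $w$ is the weighted density of $\sigma$, and $r$ is the part of it on which the first element of $C$ is the top.

\subsection{Removing the information in $B$}
In $P_\ell$ the size of $B$ is $Y-\ell$, so an interviewer who counts the elements of $B$ learns something about $\ell$, and near time $1$ learns it exactly. We cut off a short final interval; before it, the fluctuations in the count swamp $\ell$. We also cut off a short initial interval, in which the finite chains $E_j$ are not yet close to infinite chains.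

Let $\mathcal A$ be a strategy for $(n,k)$. We extend it to all histories, in particular to those with more than $n$ presentations, by letting it reject wherever it was not defined; it can then be run on every $P_{\ell,b}$. Fix $\delta\in(0,s)$, so that $\delta<p<1-\delta$. Let $\operatorname{Succ}_\ell(\mathcal A)$ be the success probability on $P_\ell$, and let $\pi_{\ell,b}$ be the probability that $\mathcal A$, run on $P_{\ell,b}$, accepts a maximal element at a time in $[\delta,1-\delta]$.

\begin{lemma}\label{lem:B}
For fixed $\delta$ and $\ell_0$ there are numbers $\Delta_Y$, not depending on $\mathcal A$, with $\Delta_Y\to0$ as $Y\to\infty$ and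
\[
\operatorname{Succ}_\ell(\mathcal A)\le\pi_{\ell,Y}+2k\delta+\Delta_Y\qquad(1\le\ell\le\ell_0<Y).
\]
\end{lemma}

\begin{proof}
If a maximal element is accepted outside $[\delta,1-\delta]$, then one of the $k$ maximal elements arrives there. Hence $\operatorname{Succ}_\ell(\mathcal A)\le\pi_{\ell,Y-\ell}+2k\delta$.

Let $\rho=1-\delta$ and let $f_b$ be the probability mass function of $\mathrm{Bin}(b,\rho)$, which is the law of the number of elements of $B$ arriving in $[0,\rho]$. Given that this number is $j$, their times are independent and uniform on $[0,\rho]$ and their relative order is uniform, whatever $b$ is. So $\pi_{\ell,b}=\sum_jf_b(j)g_\ell(j)$ with $g_\ell(j)\in[0,1]$ not depending on $b$, and $|\pi_{\ell,b+1}-\pi_{\ell,b}|\le\frac12\sum_j|f_{b+1}(j)-f_b(j)|$. Now $f_{b+1}(j)=(1-\rho)f_b(j)+\rho f_b(j-1)$. The ratio $f_b(j)/f_b(j-1)=\frac{(b-j+1)\rho}{j(1-\rho)}$ decreases in $j$, so $f_b$ rises from $0$ to its maximum and falls back to $0$. Therefore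
\[
|\pi_{\ell,b+1}-\pi_{\ell,b}|\le\frac\rho2\sum_j|f_b(j)-f_b(j-1)|=\rho\max f_b .
\]
By Fourier inversion $\max f_b\le\frac1{2\pi}\int_{-\pi}^{\pi}|1-\rho+\rho e^{i\vartheta}|^b\,d\vartheta$, which tends to $0$ by dominated convergence. Take $\Delta_Y=\ell_0\sup_{b\ge Y-\ell_0}\max f_b$.
\end{proof}

\subsection{The model and its rates}
It remains to bound $\sum_\ell\lambda_\ell\pi_{\ell,Y}$. Choose $\ell$ at random with law $\lambda_\ell/\Lambda$ and run $\mathcal A$ on $P_{\ell,Y}$. Now $B$ always has $Y$ elements. Its arrival times and the internal randomness of $\mathcal A$ form a random variable $\xi$ independent of $\ell$ and of all other arrival times. Let $T$ be the time at which $\mathcal A$ accepts if this lies in $[\delta,1-\delta]$, and $T=\infty$ otherwise; \emph{success} means that $T<\infty$ and the element accepted is maximal. Then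
\[
\sum_{\ell\ge1}\lambda_\ell\pi_{\ell,Y}=\Lambda\,\mathbb P(\text{success}).
\]

Let $\mathcal F_t$ consist of $\xi$ and, for the elements of $C,D_i,E_j$ that arrive strictly before $t$, their arrival times, the chain containing each, and their relative order within each chain. It does not contain $\ell$ or the absolute ranks. It determines the sequence of induced posets seen before $t$, and hence the event $\{T\ge t\}$. Let $\nu_t$ and $X_j(t)$ be the numbers of elements of $C$ and $E_j$ arriving before $t$. For $t>\sigma$ we say that the \emph{state} $\mathrm{st}(t)$ is $1$ if $\nu_t=1$ and $2$ if $\nu_t\ge2$. Put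
\[
h_j(t)=\frac{N-X_j(t)}{(1-t)(X_j(t)+1)},\qquad R_j(t)=\frac{X_j(t)+1}N .
\]
The next lemma gives the rate at which each relevant type of arrival occurs, as seen by an observer who knows $\mathcal F_t$.

\begin{lemma}\label{lem:rates}
Let $H_u$, $0\le u\le1-\delta$, be a bounded measurable function of $u$ and the data $\mathcal F_u$, with $H_u=0$ for $u\le\sigma$. For each type of arrival in the table,
\[
\mathbb E\sum H_u=\mathbb E\int_0^{1-\delta}H_u\,\rho_u\,du,
\]
where the sum is over the times $u\le1-\delta$ of arrivals of that type and $\rho_u$ is the entry for the state at time $u$.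
\[
\begin{array}{l|cc}
\text{type of arrival}&\text{state }1&\text{state }2\\ \hline
\text{record of }E_j&h_j&h_j\\
\text{top of }E_j&h_jR_j&h_jR_j\\
\text{record of }C&q\tau^{-3}/w&q/\tau\\
\text{top of }C&q\tau^{-2}/w&q\\
\text{non-record of }C\text{ arriving in state }1&q\tau^{-3}/w&0
\end{array}
\]
\end{lemma}

In state $2$ the entries for $C$ do not depend on $\nu$: records come at rate $q/\tau$ and are the top with probability $\tau$. As $\eta\to0$ these become the values $1/t$ and $t$ of an infinite chain. In state $1$ a record, which is a second element of $C$, is again the top with probability $\tau$.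

\begin{proof}
\emph{One element.} Fix $\ell$ and an element $z$ of $C$, $D_i$ or $E_j$, with arrival time $t_z$. Let $H^z_u$ be a bounded measurable function of $u$, $\xi$, $\ell$ and the list of pairs $(y,t_y)$ with $t_y<u$. Then
\begin{equation}\label{eq:R}
\mathbb E\bigl[H^z_{t_z}\mathbf 1_{t_z\le1-\delta}\bigr]=\mathbb E\int_0^{1-\delta}H^z_u\,\frac{\mathbf 1_{t_z>u}}{1-u}\,du .
\end{equation}
Indeed, condition on all variables except $t_z$. For $u\le t_z$ the list does not involve $z$, so $H^z_u=f(u)$ with $f$ not depending on $t_z$. The left side becomes $\int_0^{1-\delta}f(u)\,du$, and so does the right side, because $\mathbb P(t_z>u)=1-u$.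

Take $H^z_u=H_u$ if an arrival of $z$ at time $u$ would be of the given type, and $H^z_u=0$ otherwise. Sum \eqref{eq:R} over $z$ and average over $\ell$; this is legitimate since $\mathbb E\ell<\infty$. The left side becomes $\mathbb E\sum H_u$ and the right side becomes $\mathbb E\int_0^{1-\delta}H_u\frac{n_u}{1-u}du$, where $n_u$ is the number of unarrived elements whose arrival at $u$ would be of the given type. By Fubini's theorem we may replace $n_u$ by $\mathbb E[n_u\mid\mathcal F_u]$. It remains to compute $\rho_u=\mathbb E[n_u\mid\mathcal F_u]/(1-u)$.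

\emph{A chain of known size.} In a chain of size $\ell$, the density of the event that a given $\nu$-subset arrives before $t$, at given times and in a given relative order, while the rest arrives later, is $(1-t)^{\ell-\nu}$. It is the same for all $\nu$-subsets. So the likelihood of what has been seen of the chain is $\binom\ell\nu(1-t)^{\ell-\nu}$, and given what has been seen and $\ell$, the arrived part is a uniform $\nu$-subset. The top is then unarrived with probability $1-\frac\nu\ell$. The $\nu$-subsets correspond to the ways of distributing the $\ell-\nu$ unarrived elements among $\nu+1$ gaps; the gap sizes are exchangeable, so the expected number of unarrived elements above all arrived ones is $\frac{\ell-\nu}{\nu+1}$. For $E_j$, which is independent of everything else, these numbers are $\frac{N-X_j}N$ and $\frac{N-X_j}{X_j+1}$; dividing by $1-u$ gives $h_jR_j$ and $h_j$.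

\emph{The chain $C$.} The rest of $\mathcal F_t$ is independent of $\ell$ and of the arrival times in $C$, so given $\mathcal F_t$ the law of $\ell$ is proportional to $\lambda_\ell\binom\ell\nu(1-t)^{\ell-\nu}$ with $\nu=\nu_t$. Put $x=q(1-t)=1-\tau$.

In state $2$ only $\ell\ge2$ occurs, and the weights are proportional to $\binom\ell\nu x^{\ell-\nu}$, with sum $(1-x)^{-\nu-1}=\tau^{-\nu-1}$. The logarithmic derivative of this sum gives $\mathbb E[\ell-\nu\mid\mathcal F_t]=(\nu+1)x/\tau$, so records have rate $\frac{x}{\tau(1-t)}=\frac q\tau$. Further,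
\[
\mathbb E\Bigl[\frac\nu\ell\Bigm|\mathcal F_t\Bigr]=\frac{\sum_\ell\binom{\ell-1}{\nu-1}x^{\ell-\nu}}{\sum_\ell\binom\ell\nu x^{\ell-\nu}}=\frac{\tau^{-\nu}}{\tau^{-\nu-1}}=\tau,
\]
so the top has rate $\frac{1-\tau}{1-t}=q$.

In state $1$ the weights are $\lambda_\ell\,\ell(1-t)^{\ell-1}$, with sum $w$. Hence $\frac1{1-t}\mathbb E[\ell-1\mid\mathcal F_t]=-\frac{w'}w=\frac{2q\tau^{-3}}w$, and by the gap count with $\nu=1$ half of this is the rate of records and half that of non-records. Finally $\frac1{1-t}\mathbb E[1-\frac1\ell\mid\mathcal F_t]=\frac{w-r}{w(1-t)}=\frac{\tau^{-2}(1-\tau)}{w(1-t)}=\frac{q\tau^{-2}}w$.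
\end{proof}

For large $N$ the chains $E_j$ also behave like infinite chains.

\begin{lemma}\label{lem:N}
For $0<t<1$,
\[
\mathbb E\Bigl|h_j-\frac1t\Bigr|\le\frac{\sqrt2}{t^2(1-t)\sqrt N},\qquad\mathbb E|R_j-t|\le\frac2{\sqrt N},\qquad\mathbb E\Bigl|\frac{X_j}N-t\Bigr|\le\frac1{2\sqrt N}.
\]
\end{lemma}

\begin{proof}
Here $X=X_j(t)$ is $\mathrm{Bin}(N,t)$, with variance $Nt(1-t)\le N/4$. This gives the third bound, and the second follows from $\frac1{2\sqrt N}+\frac1N\le\frac2{\sqrt N}$. For the first,
\[
h_j-\frac1t=\frac{tN-X-(1-t)}{t(1-t)(X+1)},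
\]
and $\mathbb E(tN-X-(1-t))^2=(1-t)(Nt+1-t)\le N$. Since $X+2\le2(X+1)$ and $\binom Ni\frac1{(i+1)(i+2)}=\binom{N+2}{i+2}\frac1{(N+1)(N+2)}$,
\[
\mathbb E\frac1{(X+1)^2}\le2\,\mathbb E\frac1{(X+1)(X+2)}\le\frac2{(N+1)(N+2)t^2}\le\frac2{N^2t^2}.
\]
The Cauchy--Schwarz inequality finishes the proof.
\end{proof}

\section{Supersolutions for the two states}\label{sec:super}

Suppose that nothing has been accepted before time $u>\sigma$, and let $\Psi_i(u)$ be a candidate upper bound for the chance of success from state $i$. In state $2$, with $N=\infty$, a record of some $E_j$ comes at rate $\frac{k-1}u$ and lets the interviewer exchange $\Psi_2$ for $u$; a record of $C$ comes at rate $\frac q\tau$ and offers $\tau$. If the decrease of $\Psi_2$ pays for the best use of these offers, that is, if $\psi=\Psi_2$ satisfies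
\begin{equation}\label{eq:super2}
\psi'+\frac{k-1}u(u-\psi)^++\frac q\tau(\tau-\psi)^+\le0\qquad\text{a.e. on }(0,1),
\end{equation}
and $\psi\ge0$, then $\psi$ is an upper bound. In state $1$ an arrival from $C$ is either a record, worth $\max(\tau,\psi)$, or a non-record, worth $\psi$; in terms of $F=w\Psi_1$ the corresponding condition is
\begin{equation}\label{eq:super1}
F'+\frac{k-1}u(uw-F)^++q\tau^{-3}\bigl[\max(\tau,\psi)+\psi\bigr]\le0\qquad\text{a.e. on }(0,1).
\end{equation}
That \eqref{eq:super2} and \eqref{eq:super1} do give upper bounds is proved in Lemma~\ref{lem:verify}. Here we construct $\psi$ and $F$.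

One point needs precision. The total weight $\Lambda$ is of order $1/\eta$, most of it at times $\sigma$ of order $\eta$, while the deficit we are after is of order $1$. An error of order $\eta$ in $\psi$ on $[0,p]$ would contribute an amount of order $1$. So we need $\psi=p+O(\eta^2)$ there, which rests on the vanishing of a first derivative in $\eta$.

\subsection{State 2}
The natural candidate is the success probability of the threshold rule in state $2$,
\[
\phi(u)=\int_u^1\Bigl(\frac uv\Bigr)^{k-1}\frac{\tau(u)}{\tau(v)}\,(k-\eta)\,dv\quad(p\le u\le1),\qquad\phi(u)=\phi(p)\quad(0\le u\le p).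
\]
Differentiating, and using $k-\eta=k-1+q$, we get
\begin{equation}\label{eq:phiode}
\phi'+\frac{k-1}u(u-\phi)+\frac q\tau(\tau-\phi)=0\qquad\text{on }[p,1].
\end{equation}

\begin{lemma}\label{lem:phi}
On $[p,1]$ we have $|\phi-V|\le k\eta$ and $\phi\ge(1-\eta)V$. There is a constant $K_1$ depending only on $k$ with $|\phi(p)-p|\le K_1\eta^2$.
\end{lemma}

\begin{proof}
For $p\le u\le v\le1$,
\[
0\le\frac{\tau(u)}{\tau(v)}-\frac uv=\frac{\eta(v-u)}{v\,\tau(v)}\le\frac\eta{p^2}.
\]
Comparing with \eqref{eq:Vdef}, the left inequality gives $\phi\ge\frac{k-\eta}kV\ge(1-\eta)V$, and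
\[
\phi-V=\int_u^1\Bigl(\frac uv\Bigr)^{k-1}\Bigl[k\Bigl(\frac{\tau(u)}{\tau(v)}-\frac uv\Bigr)-\eta\,\frac{\tau(u)}{\tau(v)}\Bigr]dv .
\]
The bracket is a difference of two numbers in $[0,k\eta/p^2]$, so $|\phi-V|\le sk\eta/p^2\le k\eta$.

As a function of $\eta$, $\phi(p)=\Phi(\eta)=\int_p^1(\frac pv)^{k-1}\frac{p+\eta(1-p)}{v+\eta(1-v)}(k-\eta)\,dv$. The integrand is smooth on $[0,\frac12]\times[p,1]$, so $\Phi$ is $C^2$ on $[0,\frac12]$, with $\Phi(0)=V(p)=p$. The derivative of the integrand at $\eta=0$ is $(\frac pv)^k\bigl[k(\frac{1-p}p-\frac{1-v}v)-1\bigr]=(\frac pv)^k\bigl[k(\frac1p-\frac1v)-1\bigr]$. With $\int_p^1(\frac pv)^kdv=\frac{V(p)}k=\frac pk$ and $k\int_p^1p^kv^{-k-1}dv=1-p^k$ we obtain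
\[
\Phi'(0)=1-(1-p^k)-\frac pk=0,
\]
because $p^k=p/k$. By Taylor's theorem we may take $K_1=\frac12\max_{[0,1/2]}|\Phi''|$.
\end{proof}

From now on we assume
\begin{equation}\label{eq:eta}
0<\eta<\min\Bigl(\frac1{1+K_1},\ (1-\varepsilon)sp^2\Bigr).
\end{equation}
The function $\phi$ is not quite a supersolution, because for $\eta>0$ the best thresholds for the $E_j$ and for $C$ differ from $p$. They differ by $O(\eta)$, and on an interval of that length the error in each decision is $O(\eta)$, so a correction of size $O(\eta^2)$ suffices.

\begin{proposition}\label{prop:psi}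
There are a constant $K$ depending only on $k$ and a Lipschitz function $\psi\ge0$ on $[0,1]$ satisfying \eqref{eq:super2}, such that
\[
p\le\psi\le p+K\eta^2\ \text{ on }[0,p],\qquad\psi\ge(1-\eta)V\ \text{ and }\ |\psi-V|\le k\eta+K\eta^2\ \text{ on }[p,1].
\]
\end{proposition}

\begin{proof}
Let
\[
\omega(v)=\begin{cases}\frac{k-1}v(\phi-v)^++\frac q\tau(\phi-\tau)^+,&v>p,\\[2pt] \frac{k-1}v(v-\phi)^++\frac q\tau(\tau-\phi)^+,&v<p,\end{cases}
\]
\[
\psi(u)=\phi(u)+\int_u^1\omega\,dv+(p-\phi(p))^+\ \ge\ \phi(u).
\]
On $(p,1)$, \eqref{eq:phiode} and $y+(-y)^+=y^+$ give $\psi'=\phi'-\omega=-\frac{k-1}u(u-\phi)^+-\frac q\tau(\tau-\phi)^+$. On $(0,p)$, $\psi'=-\omega$ is given by the same expression. Since $\psi\ge\phi$, \eqref{eq:super2} follows.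

We bound $\int_0^1\omega$. For $v>p$, Lemmas~\ref{lem:phi} and~\ref{lem:elem}(a) give $\phi-\tau\le\phi-v\le k\eta-(v-V)\le k\eta-(v-p)$. So $\omega\le\frac kp(k\eta-(v-p))^+$ and $\int_p^1\omega\le\frac{k^3\eta^2}{2p}$. For $v<p$, we have $\tau\le v+\eta$ and $\phi(p)\ge p-K_1\eta^2\ge p-\eta$, so $v-\phi\le\tau-\phi\le2\eta-(p-v)$. As $2\eta<\frac p2$, the function $\omega$ vanishes on $(0,\frac p2)$ and is at most $\frac{2k}p(2\eta-(p-v))^+$ on $(\frac p2,p)$; thus $\int_0^p\omega\le\frac{4k\eta^2}p$. In particular $\omega$ is bounded, so $\psi$ is Lipschitz.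

Let $K=\frac{k^3}{2p}+\frac{4k}p+K_1$. On $[0,p]$ we have $\psi(u)=\max(p,\phi(p))+\int_u^1\omega\in[p,p+K\eta^2]$. On $[p,1]$ we have $\phi\le\psi\le\phi+K\eta^2$, and Lemma~\ref{lem:phi} gives the rest.
\end{proof}

\subsection{State 1}
The weight $w=\tau^{-2}-(1-\varepsilon)$ is the weight $\tau^{-2}$ of the full geometric prior, under which state $1$ would be no different from state $2$, minus the weight $1-\varepsilon$ removed from $\ell=1$. When $\ell=1$ the top of $C$ is already lost in state $1$, and the threshold rule succeeds with probability $W$. This suggests $F\approx\psi\tau^{-2}-(1-\varepsilon)W$. A correction $\kappa$ accounts for the fact that the interviewer can adapt to the changed prior, by rejecting records of the $E_j$ just after $p$. Extend $W$ to $[0,p]$ by the constant $W(p)$, and put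
\[
\kappa(u)=\int_{\max(u,p)}^1\frac{k-1}v\Bigl[(1-\varepsilon)(v-W)-\tau^{-2}(v-\psi)^+\Bigr]^+dv\ \ge0,
\]
\[
F=\psi\tau^{-2}-(1-\varepsilon)W+\kappa .
\]

\begin{proposition}\label{prop:F}
The function $F$ is Lipschitz and nonnegative on $[0,1]$, satisfies \eqref{eq:super1}, and $F\ge r$ on $[0,p]$.
\end{proposition}

\begin{proof}
The functions $\psi$, $W$, $\kappa$ are Lipschitz and $\tau\ge\eta$, so $F$ is Lipschitz. On $[p,1]$, $\psi\tau^{-2}\ge\psi\ge(1-\eta)V\ge(1-\varepsilon)W$, so $F\ge0$. On $[0,p]$ we use $\psi\ge p\ge W(p)$:
\[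
F-r\ge\tau^{-2}(p-\tau)+(1-\varepsilon)(1-W(p))\ge-\frac\eta{p^2}+(1-\varepsilon)s>0 .
\]
Here $\tau^{-2}(p-\tau)$ is negative only if $\tau>p$, and then it is at least $-\eta/p^2$ since $\tau\le p+\eta$; the last step is \eqref{eq:eta}. As $r>0$, also $F\ge0$ on $[0,p]$.

For \eqref{eq:super1}, put $g_1=\tau^{-2}(u-\psi)$ and $g_2=(1-\varepsilon)(u-W)$, so that $uw-F=g_1-g_2-\kappa$. By \eqref{eq:super2} and $(\tau-\psi)^++\psi=\max(\tau,\psi)$,
\begin{equation}\label{eq:psitau}
-(\psi\tau^{-2})'=-\psi'\tau^{-2}+2q\tau^{-3}\psi\ge\frac{k-1}u\,g_1^++q\tau^{-3}\bigl[\max(\tau,\psi)+\psi\bigr].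
\end{equation}
On $(p,1)$, \eqref{eq:Vode} gives $(1-\varepsilon)W'=-\frac{k-1}ug_2$, and $-\kappa'=\frac{k-1}u(g_2-g_1^+)^+$. Hence
\[
-F'-q\tau^{-3}\bigl[\max(\tau,\psi)+\psi\bigr]\ge\frac{k-1}u\bigl[(g_1^+-g_2)+(g_2-g_1^+)^+\bigr]=\frac{k-1}u(g_1^+-g_2)^+,
\]
and $(g_1^+-g_2)^+\ge(g_1-g_2-\kappa)^+$. On $(0,p)$, $W$ and $\kappa$ are constant, so by \eqref{eq:psitau} it suffices to show $g_1-g_2\le0$. Since $\psi\ge p\ge u$ and $\tau\le1$, we have $g_1\le-(p-u)$, while $-g_2=(1-\varepsilon)(W(p)-u)\le(W(p)-u)^+\le p-u$.
\end{proof}

\section{The weighted success probability}\label{sec:bound}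

We split according to the position of $T$ relative to $\sigma$. Consider the experiment in which $B$, the $D_i$ and the $E_j$ arrive as usual and $C$ consists of one element arriving at a prescribed time $t$, and let $\alpha(t)=\mathbb P(T=t)$ and $\zeta(t)=\mathbb P(T>t)$ in this experiment, $T=\infty$ included. Then $\alpha+\zeta\le1$. Up to and including time $\sigma$, the strategy sees in the model exactly what it sees in this experiment with $t=\sigma$, and $\xi$ and the arrival times in the $D_i,E_j$ are independent of $\ell$ and of the arrival times in $C$. So, given $\ell$ and all arrival times in $C$, the events $T=\sigma$ and $T>\sigma$ have probabilities $\alpha(\sigma)$ and $\zeta(\sigma)$.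

The main case is that the first element of $C$ comes before $p$ and is rejected.

\begin{lemma}\label{lem:verify}
Let $S=\{\sigma\le p,\ T>\sigma\}$. Then
\[
\Lambda\,\mathbb P(\text{success},S)\le\int_0^p\zeta F\,dt+\frac{4k\Lambda}{\delta^3\sqrt N}.
\]
\end{lemma}

\begin{proof}
Let $\Psi_1=F/w$ and $\Psi_2=\psi$; both are nonnegative, bounded and Lipschitz, since $w\ge\varepsilon$ is smooth. Let $\sigma_2$ be the time of the second arrival from $C$ ($\infty$ if $\ell=1$) and $T'=\min(T,1-\delta)$; on $S$ we have $\sigma<T'$. Let $a_j(u)$, $a_C(u)\in\{0,1\}$ equal $1$ if the arrival at time $u$ of a record of $E_j$, respectively of $C$, would result in $T=u$. The position of a record in the induced poset is determined by its chain and the earlier arrivals, so $a_j(u)$ and $a_C(u)$ are functions of $u$ and $\mathcal F_u$. They vanish for $u<\delta$.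

\emph{A pathwise inequality.} Following $\Psi_{\mathrm{st}(u)}(u)$ from $\sigma$ to $T'$, we have on $S$
\begin{equation}\label{eq:path}
0=\Psi_1(\sigma)+\int_\sigma^{T'}\Psi'_{\mathrm{st}(u)}(u)\,du+\mathbf 1_{\sigma_2<T'}(\Psi_2-\Psi_1)(\sigma_2)-\Psi_{\mathrm{st}(T')}(T').
\end{equation}
To an arrival at time $u\in(\sigma,T']$ attach the number $\Delta_u$ below, where $\mathbf 1_{\rm top}$ indicates that the arriving element is the top of its chain and all functions are evaluated at $u$:
\[
\Delta_u=\begin{cases}
a_j(\mathbf 1_{\rm top}-\Psi_{\mathrm{st}(u)})&\text{record of }E_j,\\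
a_C(\mathbf 1_{\rm top}-\Psi_2)&\text{record of }C\text{ in state }2,\\
a_C(\mathbf 1_{\rm top}-\Psi_1)+(1-a_C)(\Psi_2-\Psi_1)&\text{record of }C\text{ in state }1,\\
\Psi_2-\Psi_1&\text{non-record of }C\text{ in state }1,\\
0&\text{otherwise.}
\end{cases}
\]
We claim that on $S$
\begin{equation}\label{eq:path2}
\mathbf 1_{\rm success}\le\Psi_1(\sigma)+\int_\sigma^{T'}\Psi'_{\mathrm{st}(u)}(u)\,du+\sum_{\sigma<u\le T'}\Delta_u .
\end{equation}
The arrivals before $T'$ are rejected, so among them only $\sigma_2$ contributes to the sum, and it contributes the third term of \eqref{eq:path}. Adding $\mathbf 1_{\rm success}$ to \eqref{eq:path}, it remains to check that $\mathbf 1_{\rm success}-\Psi_{\mathrm{st}(T')}(T')$ is at most the contribution of time $T'$. If $T=\infty$, there is no success and no arrival at $T'=1-\delta$, and $-\Psi\le0$. If a record of $E_j$ or $C$ is accepted at $T$, there is equality. If any other element is accepted, it is not maximal in $P_{\ell,Y}$, so there is no success; then $-\Psi_1\le\Psi_2-\Psi_1$ when $T=\sigma_2$, and $-\Psi\le0$ otherwise.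

\emph{Taking expectations.} The factor $\mathbf 1_S\mathbf 1_{\sigma<u\le T}$ is a function of $u$ and $\mathcal F_u$. Applying Lemma~\ref{lem:rates} to each term of $\Delta_u$ (the arrival of a top is a record), we get
\[
\mathbb P(\text{success},S)\le\mathbb E\bigl[\mathbf 1_S\Psi_1(\sigma)\bigr]+\mathbb E\int_0^{1-\delta}\mathbf 1_S\mathbf 1_{\sigma<u\le T}\,\mathcal D_u\,du,
\]
where, in states $2$ and $1$ respectively,
\begin{align*}
\mathcal D_u&=\psi'+\sum_ja_jh_j(R_j-\psi)+a_C\frac q\tau(\tau-\psi),\\
\mathcal D_u&=\Psi_1'+\sum_ja_jh_j(R_j-\Psi_1)+\frac{q\tau^{-3}}w\bigl[a_C\tau+(1-a_C)\psi+\psi-2\Psi_1\bigr].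
\end{align*}
Let $\Psi=\Psi_{\mathrm{st}(u)}(u)\ge0$. If $X_j<N$, then $(R_j-\Psi)^+\le R_j\le1$, so
\[
h_j(R_j-\Psi)^+\le\frac1u(u-\Psi)^++\epsilon_j(u),\qquad\epsilon_j(u)=\frac1u|R_j-u|+\Bigl|h_j-\frac1u\Bigr|;
\]
if $X_j=N$, the left side is $0$. Let $\epsilon(u)=\sum_j\epsilon_j(u)$ for $u\ge\delta$ and $\epsilon(u)=0$ for $u<\delta$, where $a_j=0$. In state $2$, \eqref{eq:super2} gives $\mathcal D_u\le\epsilon(u)$. In state $1$, we have $w\Psi_1'=F'-w'\Psi_1=F'+2q\tau^{-3}\Psi_1$, which cancels the term $-2q\tau^{-3}\Psi_1$, and
\[
w(\mathcal D_u-\epsilon(u))\le F'+\frac{k-1}u(uw-F)^++q\tau^{-3}\bigl[\max(\tau,\psi)+\psi\bigr]\le0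
\]
by \eqref{eq:super1}. By Lemma~\ref{lem:N}, $\int_\delta^{1-\delta}\mathbb E\,\epsilon(u)\,du\le(k-1)\bigl(\frac2\delta+\frac{\sqrt2}{\delta^3}\bigr)\frac1{\sqrt N}\le\frac{4k}{\delta^3\sqrt N}$. Finally $\sigma$ has density $w/\Lambda$, so $\Lambda\,\mathbb E[\mathbf 1_S\Psi_1(\sigma)]=\int_0^pw\zeta\Psi_1\,dt=\int_0^p\zeta F\,dt$.
\end{proof}

\begin{proposition}\label{prop:total}
For every strategy $\mathcal A$,
\[
\sum_{\ell\ge1}\lambda_\ell\pi_{\ell,Y}\le p\Lambda+\mathcal B_\eta+\Lambda\Bigl(\frac{k-1}{k-1+M}+\frac{5k}{\delta^3\sqrt N}\Bigr),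
\]
where
\[
\mathcal B_\eta=\int_0^p(F-pw)\,dt+\int_p^1\Bigl(r-pw+\bigl[\tau^{-2}-\tau^{-1}-\varepsilon t^{k-1}\bigr]^+\Bigr)dt
\]
depends only on $k$ and $\eta$.
\end{proposition}

\begin{proof}
\emph{Case $T<\sigma$.} Run the strategy with $C$ removed. On $\{T<\sigma\}$ it accepts the same element, and success requires this element to lie in some $E_j$. Permuting the $k-1+M$ chains $D_i,E_j$ is an automorphism of the poset without $C$; it preserves the law of the arrival times and does not change the sequence of induced posets. So each chain contains the accepted element with the same probability, which is at most $\frac1{k-1+M}$. This case contributes at most $\Lambda\frac{k-1}{k-1+M}$.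

\emph{Case $T=\sigma$.} Success means that the first element of $C$ is the top. The contribution is $\sum_\ell\lambda_\ell\int_0^1\ell(1-t)^{\ell-1}\frac1\ell\,\alpha(t)\,dt=\int_0^1\alpha r\,dt$.

\emph{Case $T>\sigma$, $\sigma\le p$.} This is Lemma~\ref{lem:verify}.

\emph{Case $T>\sigma>p$.} A crude bound suffices, as in Example~\ref{ex:dilemma}. For $\ell\ge2$ we bound the chance of success by $1$; the contribution is at most $\int_p^1\zeta\,(w-\varepsilon)\,dt=\int_p^1\zeta\,(\tau^{-2}-1)\,dt$. Let $\ell=1$ and $\sigma=t$. The top of $C$ has been rejected, so success requires that the top of some $E_j$ arrives after $t$. The event $T>t$ is determined by $\mathcal F_t$, and given $\mathcal F_t$ the arrived parts of the $E_j$ are independent uniform subsets of sizes $X_j(t)$; so all their tops have arrived with probability $\prod_jX_j(t)/N$. For numbers in $[0,1]$, replacing the factors of a product one at a time gives $|\prod x_j-\prod y_j|\le\sum|x_j-y_j|$. By Lemma~\ref{lem:N}, the probability of $T>t$ and success is at most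
\[
\mathbb E\Bigl[\mathbf 1_{T>t}\Bigl(1-\prod_j\frac{X_j(t)}N\Bigr)\Bigr]\le\zeta(t)(1-t^{k-1})+\frac{k-1}{2\sqrt N}.
\]
With the weight $\lambda_1=\varepsilon\le\Lambda$, this case contributes at most $\int_p^1\zeta G\,dt+k\Lambda/\sqrt N$ in all, where $G=\varepsilon(1-t^{k-1})+\tau^{-2}-1$.

\emph{Adding up.} On $[0,p]$ we have $0<r\le F$, so $\alpha r+\zeta F\le F$. On $[p,1]$ we have $\alpha r+\zeta G\le\max(r,G)=r+(G-r)^+$, and $G-r=\tau^{-2}-\tau^{-1}-\varepsilon t^{k-1}$. Subtracting $p\Lambda=\int_0^1pw\,dt$ gives the result.
\end{proof}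

\section{The sign of $\mathcal B_\eta$ and the proof of Theorem~\ref{thm:neg}}\label{sec:sign}

\begin{lemma}\label{lem:limit}
As $\eta\to0$, $\mathcal B_\eta$ tends to
\[
J=(L-s)-(1-\varepsilon)\bigl[s^2-p(p-W(p))\bigr]+I_0+p\kappa_0,
\]
where
\[
I_0=\int_p^1\Bigl[\frac{1-t}{t^2}-\varepsilon t^{k-1}\Bigr]^+dt,\qquad\kappa_0=\int_p^1\frac{k-1}v\Bigl[(1-\varepsilon)(v-W)-\frac{v-V}{v^2}\Bigr]^+dv .
\]
\end{lemma}

\begin{proof}
On $[0,p]$, $F-pw=(\psi-p)\tau^{-2}+(1-\varepsilon)(p-W(p))+\kappa(p)$. By Proposition~\ref{prop:psi} and $\int_0^p\tau^{-2}dt\le\frac1{q\eta}$, we have $0\le\int_0^p(\psi-p)\tau^{-2}dt\le\frac{K\eta}q\to0$. On $[p,1]$, $\tau\to t$ and $\psi\to V$ uniformly, with $\tau\ge p$ and $V\le t$. So the integrand of $\kappa(p)$ and that of the second integral in $\mathcal B_\eta$ converge uniformly, $\kappa(p)\to\kappa_0$, and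
\[
\int_p^1(r-pw)\,dt\to\int_p^1\Bigl(\frac1t-\frac p{t^2}-(1-\varepsilon)(1-p)\Bigr)dt=L-s-(1-\varepsilon)s^2.\qedhere
\]
\end{proof}

Each term of $J$ has a meaning. The term $L-s=\int_p^1\frac{t-p}{t^2}dt$, about $s^2/2$, is what the interviewer gains under the full geometric prior by accepting a first element of $C$ at a time $t>p$, when it is the top with probability $t>p$. The bracket is the surplus on $G_1$ from Example~\ref{ex:dilemma}, about $s^2$, of which the fraction $1-\varepsilon$ has been removed. The terms $I_0$ and $p\kappa_0$ bound what can be recovered by rejecting, just after time $p$, the first element of $C$ or a record of an $E_j$.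

\begin{lemma}\label{lem:sign}
$J<0$.
\end{lemma}

\begin{proof}
We measure everything in units of $s/k$, noting $s^2=\mu\,s/k$, and use $s\le L<10^{-6}$ throughout.

\emph{The main term.} From the series $-\ln(1-s)-s=\sum_{i\ge2}s^i/i\le\frac{s^2}{2(1-s)}$ we get $L-s\le0.501s^2$, so $L-s-0.9s^2\le-0.399\mu\frac sk$.

\emph{The loss of the top of $C$.} By Lemma~\ref{lem:elem}(c), $(1-\varepsilon)p(p-W(p))\le\frac{0.9s}{k-2}\le0.91\frac sk$.

\emph{The term $I_0$.} The integrand is at most $s/p^2$, and it is positive only if $\varepsilon t^{k-1}<s/p^2$, that is, $\gamma(t)<\Theta:=\frac{\mu}{\varepsilon p^2}$, or $\ln\frac tp<\frac{\ln\Theta}{k-1}$. Since $t-p\le\ln\frac tp$ for $p\le t\le1$, this set has length at most $\frac{\ln\Theta}{k-1}$. Now $\ln\Theta=\ln\mu+\ln10+2L\le\ln\mu+2.304$ and $\frac k{(k-1)p^2}\le1.001$, so $I_0\le1.001(\ln\mu+2.304)\frac sk$.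

\emph{The term $\kappa_0$.} Since $v-V\ge0$ and $v\le1$, Lemma~\ref{lem:elem}(a),(b) bound the bracket in $\kappa_0$ by
\[
(1-\varepsilon)(v-W)-(v-V)=(1-\varepsilon)(V-W)-\varepsilon(v-V)\le\frac{0.9\,\gamma(1-v)-0.1\,v(\gamma-1)}{k-1}.
\]
The right side is positive only if $\gamma\bigl(1-\frac{9(1-v)}v\bigr)<1$. As $\frac{9(1-v)}v\le\frac{9s}p\le10^{-5}$, this forces $\gamma\le1+2\cdot10^{-5}$, so $\ln\frac vp=\frac{\ln\gamma}{k-1}\le\frac{2\cdot10^{-5}}{k-1}$, and there the right side is at most $\frac{2s}{k-1}$. Hence $\kappa_0\le2s\cdot\frac{2\cdot10^{-5}}{k-1}\le0.001\frac sk$.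

Altogether
\[
J\le\frac sk\bigl[-0.399\mu+0.911+1.001(\ln\mu+2.304)\bigr].
\]
At $\mu=18.4$, where $\ln\mu<2.913$, the bracket is less than $-7.341+0.911+5.223<-1.2$, and its derivative $-0.399+1.001/\mu$ is negative for $\mu\ge18.4$.
\end{proof}

\begin{remark}
The hypothesis $k\ge10^8$ enters only through the bounds $\mu\ge18.4$ and $L<10^{-6}$ of Lemma~\ref{lem:elem} and through estimates such as $\frac{k}{k-2}\le1.001$. The weight $\varepsilon$ can be neither large nor zero. For $\varepsilon\ge\frac12$ we have $J\ge L-s-\frac12s^2>0$. For $\varepsilon=0$ rejecting the first element of $C$ carries no penalty: then $I_0=\frac sp-L$, and $J\ge\frac sp-s-s^2=s^2(\frac1p-1)>0$.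
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:neg}]
By Lemmas~\ref{lem:limit} and~\ref{lem:sign} we can fix $\eta$ satisfying \eqref{eq:eta} with $\mathcal B_\eta<0$; this fixes $\Lambda$. Let $\Lambda_{\ell_0}=\sum_{\ell\le\ell_0}\lambda_\ell$. By Lemma~\ref{lem:B} and Proposition~\ref{prop:total}, for every strategy $\mathcal A$ and $Y>\ell_0$,
\begin{multline*}
\sum_{\ell\le\ell_0}\lambda_\ell\bigl(\operatorname{Succ}_\ell(\mathcal A)-p\bigr)\le\mathcal B_\eta+p(\Lambda-\Lambda_{\ell_0})\\
+\Lambda\Bigl(2k\delta+\Delta_Y+\frac{k-1}{k-1+M}+\frac{5k}{\delta^3\sqrt N}\Bigr).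
\end{multline*}
Choose $\delta$ small, then $\ell_0$, $M$, $N$ large, then $Y_0>\ell_0$ large, so that for all $Y\ge Y_0$ each of the last two terms is at most $|\mathcal B_\eta|/4$. None of these choices depends on $\mathcal A$. The left side is then at most $-|\mathcal B_\eta|/2$, so some $\ell\le\ell_0$ has
\[
\operatorname{Succ}_\ell(\mathcal A)\le p-\frac{|\mathcal B_\eta|}{2\Lambda_{\ell_0}}\le p-\frac{|\mathcal B_\eta|}{2\Lambda}.
\]
Since $M$, $N$, $\ell_0$ are fixed and $Y=n-(k-1+M)N$ may be any integer $\ge Y_0$, this covers every $n\ge n_0=(k-1+M)N+Y_0$, and any $c$ with $p-\frac{|\mathcal B_\eta|}{2\Lambda}<c<p$ has the required property.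
\end{proof}

\section{A strategy for all posets: proof of Theorem~\ref{thm:pos}}\label{sec:pos}

Now $n\ge k\ge1$ are arbitrary. Let $P[t]$ be the poset induced on the elements that have arrived by time $t$, and fix a threshold $\theta\in(0,1)$.

\medskip\noindent
\textbf{Strategy.} \emph{Accept the first element that arrives at a time $t>\theta$, is maximal in $P[t]$, and finds $P[t]$ with at most $k$ maximal elements.}
\medskip

The last condition is where $k$ is used. Without it the rule can fail almost surely: if $k=1$ and $P$ is a large antichain with one element above it, then the first arrival after $\theta$ is accepted unless the maximum has already come. With it, the rule waits for the maximum as soon as two elements of the antichain are present. In general the condition limits the number of elements that can deceive the interviewer at time $t$ to the number of maximal elements of $P$ still to come.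

Call the maximal elements of $P$ \emph{tops}, let $t_1,\dots,t_k$ be their arrival times, and let $Z_t=\#\{i:t_i>t\}$. A \emph{false event} is the arrival, at a time $t>\theta$, of a non-top that is maximal in $P[t]$ while $P[t]$ has at most $k$ maximal elements. Suppose that $t^*=\max_it_i>\theta$ and there is no false event. At time $t^*$ all tops are present and every other element lies below one of them, so $P[t^*]$ has exactly $k$ maximal elements and the arriving top qualifies. Thus some element is accepted by time $t^*$, and it is a top.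

\begin{lemma}\label{lem:false}
Given $t_1,\dots,t_k$, the probability that there is no false event is at least $\prod_{i=1}^k\min(1,\theta/t_i)$.
\end{lemma}

\begin{proof}
Let $g(t)=\exp\bigl(-\int_\theta^tZ_v\,\frac{dv}v\bigr)$ for $t\ge\theta$. Then $g(\theta)=1$, $g\le1$, and since $\int_\theta^1\mathbf 1_{t_i>v}\frac{dv}v=(\ln\frac{t_i}\theta)^+$, we have $g(1)=\prod_i\min(1,\theta/t_i)$. We prove by induction on $m$: for every $t\in[\theta,1]$ and every set of $m$ non-tops, given $(t_i)$ and given that this is the set of non-tops that have arrived by time $t$, the probability $Q$ of no false event in $(\theta,t]$ is at least $g(t)$. The lemma is the case $t=1$, $m=n-k$.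

For $m=0$, $Q=1$. Let $m\ge1$. The times of the $m$ elements are independent and uniform on $[0,t]$. The latest of them comes at a time $v$ with density $mv^{m-1}/t^m$; it is uniformly distributed among the $m$ elements, independently of $v$; and given $v$ and its identity, the other $m-1$ have independent uniform times on $[0,v]$. If $v\le\theta$, which has probability $(\theta/t)^m$, there is no false event. Let $v>\theta$. The poset $P[v]$ consists of the $m$ non-tops and the $k-Z_v$ tops present, whichever element arrives at $v$. If it has more than $k$ maximal elements, there is no false event at $v$. Otherwise, as the tops present are maximal, at most $Z_v$ of the $m$ non-tops are maximal. So for at least $m-Z_v$ of the $m$ choices there is no false event at $v$, and for each of these the induction hypothesis bounds the probability of no false event before $v$ from below by $g(v)$. Since $\frac d{dv}(v^mg)=v^{m-1}(m-Z_v)g$ except at finitely many points,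
\[
Q\ge\Bigl(\frac\theta t\Bigr)^m+\int_\theta^t\frac{mv^{m-1}}{t^m}\Bigl(1-\frac{Z_v}m\Bigr)g(v)\,dv=\Bigl(\frac\theta t\Bigr)^m+\frac{t^mg(t)-\theta^m}{t^m}=g(t).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
The $t_i$ are independent with $\mathbb E\min(1,\theta/t_i)=\theta+\theta\ln\frac1\theta$. By Lemma~\ref{lem:false},
\[
\mathbb P(\text{success})\ge\mathbb E\prod_i\min(1,\theta/t_i)-\mathbb P(t^*\le\theta)=\theta^k\Bigl[\Bigl(1+\ln\frac1\theta\Bigr)^k-1\Bigr].
\]
With $\theta=e^{-u/k}$ the right side is $f_k(u)=e^{-u}\bigl((1+\frac uk)^k-1\bigr)$. This is positive and continuous and tends to $0$ as $u\to0$ and as $u\to\infty$, so it attains its maximum $\beta_k$ at some $u_k>0$, and the strategy with $\theta=e^{-u_k/k}$ succeeds with probability at least $\beta_k$.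

In the expansion of $(1+\frac uk)^k$ the coefficient of $u^j$ is $\frac1{j!}\prod_{i<j}(1-\frac ik)$, which does not decrease when $k$ is replaced by $k+1$, and a new positive term appears. So $f_{k+1}(u)>f_k(u)$ for $u>0$, and $\beta_{k+1}\ge f_{k+1}(u_k)>\beta_k$. For $k=1$, $f_1(u)=ue^{-u}$ has maximum $1/e$. For $k=2$, $f_2(1.2)=1.56\,e^{-1.2}>1.56\cdot0.301>0.469$. For $k\ge2$ take $u=\ln k$: from $\ln(1+y)\ge y-\frac{y^2}2$ we get $e^{-u}(1+\frac uk)^k\ge e^{-u^2/(2k)}\ge1-\frac{(\ln k)^2}{2k}$, and $e^{-u}=\frac1k$. For $k=1$ the last bound of the theorem reads $\beta_1\ge0$.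
\end{proof}

\begin{thebibliography}{1}
\bibitem{GM} Bryn Garrod and Robert Morris, \emph{The secretary problem on an unknown poset}, arXiv:1107.1379 (2011).
\end{thebibliography}
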